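# Strip bodies of regular simplices and universal covers in dimension at least four

## Universal covers, strip bodies, bodies of constant width

Throughout, $n\ge 2$, and "congruent" allows reflections.

**Definition (universal cover).** A set $U\subset\mathbb R^n$ is a universal cover in $\mathbb R^n$ if every set in $\mathbb R^n$ of diameter $1$ is contained in some congruent copy of $U$.

Example. A closed ball of radius $1$ is a universal cover: a set of diameter $1$ lies in the closed unit ball about any of its points. A ball of radius $\frac12$ is not. Indeed, let $w_1,\dots,w_{n+1}$ be the vertices of a regular simplex of edge $1$ with centroid $o$. If they lie in a ball of radius $r$ about $c$, then $(n+1)r^2\ge\sum|w_i-c|^2\ge\sum|w_i-o|^2$, so $r$ is at least the circumradius $\sqrt{n/(2(n+1))}$, which exceeds $\frac12$ for $n\ge2$.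

**Definition (the strip body $U_n$).** Let $\Sigma^n\subset\mathbb R^n$ be a regular simplex of edge-length $1$ with vertices $v_1,\dots,v_{n+1}$. For $i<j$ let $S_{ij}$ be the strip of width $1$ bounded by the two hyperplanes orthogonal to $[v_i,v_j]$ through $v_i$ and through $v_j$. Then $U_n$ is the intersection of these $n(n+1)/2$ strips.

If $o$ is the centroid, then $\langle v_i-o,v_i-v_j\rangle=\frac12$: with $\varrho=|v_i-o|$, the relation $|v_i-v_j|=1$ gives $\langle v_i-o,v_j-o\rangle=\varrho^2-\frac12$. So every strip is centered at $o$, and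
$$U_n=\{x:\ |\langle x-o,v_i-v_j\rangle|\le\tfrac12\ \text{ for all } i<j\}.$$
It is compact, since the $v_i-v_j$ span $\mathbb R^n$, and $o$ is an interior point.

Example. $U_2$ is the regular hexagon with distance $1$ between opposite sides. For $n=3$, the regular tetrahedron with vertices $\frac1{2\sqrt2}(1,1,1)$, $\frac1{2\sqrt2}(1,-1,-1)$, $\frac1{2\sqrt2}(-1,1,-1)$, $\frac1{2\sqrt2}(-1,-1,1)$ has edge vectors $\frac1{\sqrt2}(\pm e_k\pm e_l)$ with $k\neq l$, so $U_3=\{|x_k|+|x_l|\le\frac1{\sqrt2}\text{ for all }k<l\}$, a rhombic dodecahedron.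

**Definition (support function, constant width).** The support function of a convex body $K$ is $h(u)=\max_{x\in K}\langle x,u\rangle$, $|u|=1$. The body has constant width $1$ if $h(u)+h(-u)=1$ for every unit vector $u$.

We use two textbook facts. First, a finite convex function $H$ on $\mathbb R^n$ with $H(\lambda x)=\lambda H(x)$ for $\lambda\ge0$ restricts on the unit sphere to the support function of a unique compact convex set. Second, a body of constant width $1$ has diameter $1$: for distinct $x,y\in K$ and $u=(x-y)/|x-y|$ we have $|x-y|=\langle x-y,u\rangle\le h(u)+h(-u)=1$, and if $x$ maximizes $\langle\cdot,u\rangle$ on $K$ and $y$ minimizes it, then $|x-y|\ge1$.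

Example. In the plane, write $h$ as a function of the angle $\theta$ of $u$. For $0<\eta\le\frac1{16}$ the function $h(\theta)=\frac12+\eta\cos3\theta$ satisfies $h+h''=\frac12-8\eta\cos3\theta\ge0$, which is the convexity condition in the plane, and $h(\theta)+h(\theta+\pi)=1$. So it is the support function of a body of constant width $1$ that is not a disc.

## Normalized simplices, coboundaries, balanced functions

**Definition (simplex in $X$).** Let $X$ be a Euclidean space of dimension $D$. A simplex in $X$ is a tuple $z=(z_0,\dots,z_D)$ in $X$ with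
$$\langle z_i,z_j\rangle=\delta_{ij}-\tfrac1{D+1}.$$

This is a regular simplex with $|z_i-z_j|=\sqrt2$ and centroid $0$. The Gram matrix $I-\frac1{D+1}J$ ($J$ the all-ones matrix) is the orthogonal projection onto the vectors with coordinate sum $0$, so it has rank $D$. Three consequences will be used constantly.

- $\sum_i z_i=0$, because $|\sum_i z_i|^2$ is the sum of the entries of the Gram matrix, which is $0$.
- $\sum_i\langle z_i,x\rangle^2=|x|^2$ for $x\in X$. Let $Z:\mathbb R^{D+1}\to X$ send the $i$-th basis vector to $z_i$. Then $Z^TZ=I-\frac1{D+1}J$ and $ZJ=0$, so $(ZZ^T)^2=Z(I-\frac1{D+1}J)Z^T=ZZ^T$. Thus $ZZ^T$ is a symmetric projection of rank $D=\dim X$, that is, the identity of $X$.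
- If $z$ is a simplex, so is $-z$; and the simplices in $X$ form a compact set.

Example. For $D=0$: $z=(0)$. For $D=1$: $z=(\frac1{\sqrt2},-\frac1{\sqrt2})$. For $D=2$: three vectors of length $\sqrt{2/3}$ at mutual angles $120^\circ$. For $D=3$: $\frac12(1,1,1),\frac12(1,-1,-1),\frac12(-1,1,-1),\frac12(-1,-1,1)$.

**Definition (cochain, coboundary).** A cochain on a finite set is an antisymmetric array $c_{ij}$. It is a coboundary if $c_{ij}=a_i-a_j$ for some numbers $a_i$.

Equivalently, $c_{ij}+c_{jk}+c_{ki}=0$ for all $i,j,k$: one direction is clear, and for the other put $a_i=c_{i0}$, so that $c_{ij}=-c_{j0}-c_{0i}=a_i-a_j$. The coboundaries form a closed linear space, and the restriction of a coboundary to a subset is a coboundary.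

Example. On $\{0,1,2\}$ the cochain $c_{01}=c_{12}=c_{20}=1$ is not a coboundary. On a set with two elements every cochain is a coboundary.

**Definition (balanced).** An odd function $f:\mathbb R^n\to\mathbb R$ is balanced on a simplex $z$ in $\mathbb R^n$ if the cochain $f(z_i-z_j)$ is a coboundary.

Example. A linear $f$ is balanced on every simplex. In the plane let $f=r^3\cos3\theta=x_1^3-3x_1x_2^2$. The vectors $z_0-z_1$, $z_1-z_2$, $z_2-z_0$ have length $\sqrt2$ and angles $\varphi,\varphi\pm120^\circ$, so their $f$-values add up to $6\sqrt2\cos3\varphi$, and $f$ is balanced exactly on the simplices with $\cos3\varphi=0$.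

## Makeev's conjecture, and its failure for $n\ge4$

By a theorem of Pál, the hexagon $U_2$ is a universal cover in $\mathbb R^2$. Makeev conjectured that $U_n$ is a universal cover in $\mathbb R^n$ for every $n$; the problem is stated in T. Hausel, E. Makai Jr., A. Szűcs, "Inscribing cubes and covering by rhombic dodecahedra via equivariant topology", arXiv:math/9906066 (1999). Can every set of diameter $1$ be put between all $n(n+1)/2$ pairs of parallel hyperplanes at once? The answer is no from dimension four on.

**Theorem 1.** For every $n\ge4$ there is a convex body $K\subset\mathbb R^n$ of constant width $1$ (so of diameter $1$) that is contained in no congruent copy of $U_n$. Hence $U_n$ is not a universal cover for any $n\ge4$. The body $K$ can be chosen with $C^\infty$ support function, arbitrarily $C^\infty$-close to that of a ball of diameter $1$.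

**Corollary 2.** For $K$ as in Theorem 1 there is $\delta>0$ such that no set at Hausdorff distance $<\delta$ from $K$ lies in a congruent copy of $(1+\delta)U_n$. In particular some finite set of diameter $1$ lies in no congruent copy of $U_n$.

For $n=3$ it is a published theorem that $U_3$ is a universal cover in $\mathbb R^3$ (V. V. Makeev; G. Kuperberg; T. Hausel, E. Makai Jr., A. Szűcs). We do not use it in the proof. Together with Pál's theorem and Theorem 1 it says that $U_n$ is a universal cover if and only if $n\le3$.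

## From bodies of constant width to odd functions

The first reduction turns the geometric problem into one about a single odd function.

**Lemma 3.** If there is a smooth odd $f:\mathbb R^n\to\mathbb R$ that is balanced on no simplex in $\mathbb R^n$, then the conclusion of Theorem 1 holds for $n$.

*Proof.* Let $h(u)=\frac12+\eta f(\sqrt2u)$ for $|u|=1$, with $\eta>0$ small, and let $H(x)=|x|\,h(x/|x|)$, $H(0)=0$.

$H$ is convex. It is smooth off $0$ and $1$-homogeneous, so its gradient is $0$-homogeneous and its Hessian at $x$ annihilates $x$ and is homogeneous of degree $-1$. The same holds for the two summands $\frac12|x|$ and $\eta|x|f(\sqrt2x/|x|)$. On $x^\perp$ the Hessian of $\frac12|x|$ is $\frac1{2|x|}I$; at unit vectors the Hessian of $|x|f(\sqrt2x/|x|)$ is bounded by some $M$. So for $\eta\le\frac1{2M}$ the Hessian of $H$ is $\ge0$ off $0$. Hence $H$ is convex along every line missing $0$, and, by continuity of $H$, along every line. So $h$ is the support function of a convex body $K$. As $f$ is odd, $h(u)+h(-u)=1$: $K$ has constant width $1$ and diameter $1$.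

Suppose $K$ lies in a congruent copy of $U_n$, built from a regular simplex $w_1,\dots,w_{n+1}$ of edge $1$ with centroid $o$. The vectors $u_{ij}=w_i-w_j$ are unit vectors. The strip belonging to $i,j$ gives
$$h(u_{ij})\le\langle w_i,u_{ij}\rangle,\qquad h(-u_{ij})\le-\langle w_j,u_{ij}\rangle .$$
Adding, $1\le\langle w_i-w_j,u_{ij}\rangle=1$, so both are equalities: constant width leaves no slack. Since $\langle w_i-o,u_{ij}\rangle=\frac12$, we get $h(u_{ij})=\frac12+\langle o,u_{ij}\rangle$, that is,
$$\eta f(\sqrt2u_{ij})=\langle o,w_i\rangle-\langle o,w_j\rangle .$$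
So $f$ is balanced on the simplex with vertices $\sqrt2(w_i-o)$, a contradiction. As $\eta\to0$, $h\to\frac12$ in $C^\infty$. $\square$

The implication can be reversed. Let $K$ have constant width $1$, $h(u)=\frac12+f(\sqrt2u)$ on the sphere with $f$ odd, and let $f(z_i-z_j)=a_i-a_j$ on a simplex $z$. The vectors $u_{ij}=(z_i-z_j)/\sqrt2$ come from a nondegenerate simplex, so there is $o$ with $\langle o,u_{ij}\rangle=a_i-a_j$ for all $i,j$. Put $w_i=o+z_i/\sqrt2$. Then $h(u_{ij})=\frac12+\langle o,u_{ij}\rangle=\langle w_i,u_{ij}\rangle$ and $h(-u_{ij})=1-h(u_{ij})=-\langle w_j,u_{ij}\rangle$, so $K$ lies in the copy of $U_n$ built from the $w_i$.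

**The plane by hand.** For $n=2$ every continuous odd $f$ is balanced on some simplex. Let $z(\theta)$ be a fixed simplex rotated by $\theta$ and
$$s(\theta)=f(z_0-z_1)+f(z_1-z_2)+f(z_2-z_0)\quad\text{at } z=z(\theta).$$
Since $z(\theta+\pi)=-z(\theta)$, we have $s(\theta+\pi)=-s(\theta)$, and the intermediate value theorem gives a zero of $s$. By the converse above, every plane body of constant width $1$ lies in a copy of $U_2$. Since, classically, every set of diameter $1$ lies in a body of constant width $1$, this proves Pál's theorem.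

**Counting unknowns.** The simplices in $\mathbb R^n$ form a copy of $O(n)$, of dimension $n(n-1)/2$. The cochains on $n+1$ points form a space of dimension $n(n+1)/2$ and the coboundaries one of dimension $n$, so being a coboundary is $n(n-1)/2$ equations. Unknowns and equations are equal in number, so counting alone decides nothing.

## Ridge functions and simplices with two heights

To find an $f$ that is balanced on no simplex, a sensible first attempt is a function of one linear form, $f(x)=\vartheta(\langle\ell,x\rangle)$, with $\vartheta$ far from linear. Call $\langle\ell,z_i\rangle$ the heights of the simplex.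

**Definition (profile).** Let $0<r_0<\Xi$. A profile is a smooth odd compactly supported $\vartheta:\mathbb R\to\mathbb R$, convex on $[0,\Xi]$, zero on $[0,r_0]$, with $\vartheta''>0$ on $(r_0,\Xi]$.

Example. Take $\omega\ge0$ smooth with $\omega>0$ exactly on $(r_0,\infty)$, let $\vartheta(\xi)=\int_0^\xi(\xi-s)\omega(s)\,ds$ for $\xi\ge0$, so that $\vartheta''=\omega$; extend oddly (smooth, as $\vartheta=0$ near $0$), and multiply by an even smooth cutoff equal to $1$ on $[-\Xi,\Xi]$. For every profile, $\vartheta>0$ and $\vartheta'>0$ on $(r_0,\Xi]$.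

**Lemma 4.** Let $\vartheta$ be a profile and $t_0,\dots,t_D$ reals with $r_0<\max t-\min t\le\Xi$. If $\vartheta(t_i-t_j)$ is a coboundary, then the $t_i$ take exactly two values.

*Proof.* Let $t_i$ be maximal, $t_j$ minimal, $T=t_i-t_j$, and for any $k$ let $a=t_i-t_k$, $b=t_k-t_j$. Then $a+b=T$ and $\vartheta(a)+\vartheta(b)=\vartheta(T)$. Suppose $0<a<T$. Convexity and $\vartheta(0)=0$ give $\vartheta(a)\le\frac aT\vartheta(T)$. Equality would make the convex function $\vartheta$ affine on $[0,T]$, which is impossible because $\vartheta=0$ on $[0,r_0]$ and $\vartheta(T)>0$. So $\vartheta(a)<\frac aT\vartheta(T)$, likewise $\vartheta(b)<\frac bT\vartheta(T)$, and adding gives $\vartheta(T)<\vartheta(T)$. Hence $t_k\in\{t_i,t_j\}$ for every $k$. $\square$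

The hypothesis on $\max t-\min t$ is automatic for heights. Let $z$ be a simplex in a $D$-dimensional $Y\subset\mathbb R^d$ with $D\ge1$, let $\ell_Y\ne0$ be the orthogonal projection of $\ell$ to $Y$, and let $t_i=\langle\ell,z_i\rangle=\langle\ell_Y,z_i\rangle$. Then $\sum t_i=0$ and $\sum t_i^2=|\ell_Y|^2$, so $\max t>0>\min t$ and
$$\frac{|\ell_Y|}{\sqrt{D+1}}\le\max|t_i|<\max t-\min t\le\sqrt2\,|\ell_Y|. \tag{1}$$

**Lemma 5.** Let $u$ be a unit vector in $Y$, $\dim Y=D$, and $z$ a simplex in $Y$ such that $\langle u,z_i\rangle$ takes two values, the upper one $t_A$ on $A$ with $|A|=p$, the lower one $t_B$ on $B$ with $|B|=q$, $p+q=D+1$. Then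
$$t_A=\sqrt{\frac q{p(p+q)}},\qquad t_B=-\sqrt{\frac p{q(p+q)}},\qquad t_A-t_B=\gamma_{p,q}:=\sqrt{\frac{D+1}{pq}} .$$
Write $z_a=t_Au+P_a$ for $a\in A$ and $z_b=t_Bu+Q_b$ for $b\in B$, with $P_a,Q_b\perp u$. Then
$$\langle P_a,P_{a'}\rangle=\delta_{aa'}-\tfrac1p,\qquad\langle Q_b,Q_{b'}\rangle=\delta_{bb'}-\tfrac1q,\qquad\langle P_a,Q_b\rangle=0 .$$
So $P$ is a simplex in a $(p-1)$-dimensional space $E$ (with $P=0$ if $p=1$), $Q$ is a simplex in a $(q-1)$-dimensional space $F$, and $Y\cap u^\perp=E\oplus F$ orthogonally.

*Proof.* We have $pt_A+qt_B=0$ and $pt_A^2+qt_B^2=|u|^2=1$. Substituting $t_B=-pt_A/q$ gives $t_A^2\,p(p+q)/q=1$, hence the two values, and $t_A-t_B=(p+q)/\sqrt{pq(p+q)}=\gamma_{p,q}$. The inner products are those of the $z_i$ minus products of heights, so they follow from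
$$\tfrac1{p+q}+t_A^2=\tfrac1p,\qquad\tfrac1{p+q}+t_B^2=\tfrac1q,\qquad\tfrac1{p+q}+t_At_B=0 .$$
The Gram matrices of $P$ and $Q$ have ranks $p-1$ and $q-1$, so the spans $E$ and $F$ have these dimensions; they are orthogonal and $(p-1)+(q-1)=D-1=\dim(Y\cap u^\perp)$. $\square$

Example. Take the simplex of the example for $D=3$ above, in its order $z_0,z_1,z_2,z_3$, and $u=(1,0,0)$. The heights are $\frac12,\frac12,-\frac12,-\frac12$, so $p=q=2$; $E$ is spanned by $z_0-z_1=(0,1,1)$, $F$ by $z_2-z_3=(0,1,-1)$. With $u=z_0/|z_0|$ instead, $p=1$, $q=3$, $E=0$ and $F=u^\perp$.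

**Where the ridge function stops working.** Let $f(x)=\vartheta(\langle\ell,x\rangle)$ on $\mathbb R^n$, $\ell\ne0$, with $r_0<|\ell|/\sqrt{n+1}$ and $\Xi=2|\ell|$. By (1) and Lemma 4, $f$ can be balanced only on simplices with two heights. On all of those it is balanced: if the two heights differ by $\rho$, take $a_i=\vartheta(\rho)$ on $A$ and $a_i=0$ on $B$. And they exist for each $p$: given a simplex $z$ and $A$ with $|A|=p$, the vector $x=\sum_{a\in A}z_a$ has $\langle z_i,x\rangle=1-\frac p{n+1}$ for $i\in A$ and $-\frac p{n+1}$ otherwise, and we rotate so that $x$ points along $\ell$.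

**A first-order correction does not help.** Let $f_\nu(x)=\vartheta(\langle\ell,x\rangle)+\nu F(x)$, where $F$ is smooth and odd and, like $\vartheta(\langle\ell,x\rangle)$, vanishes when $|\langle\ell,x\rangle|\le r$, for some $r>0$. Then for all small $\nu$ the function $f_\nu$ is still balanced on some simplex, because the simplex can tilt to absorb the correction. Take $\bar z$ with two heights, $A=\{0\}$, height difference $\rho=|\ell|\gamma_{1,n}$. For $s$ on the sphere of radius $|\ell|$ near $\ell$, let $R_s$ be the rotation in the plane of $\ell$ and $s$ (with $R_\ell=I$) for which $R_s^T\ell=s$. The $n-1$ functions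
$$\Phi_b(s,\nu)=f_\nu\big(R_s(\bar z_0-\bar z_b)\big)-f_\nu\big(R_s(\bar z_0-\bar z_1)\big),\qquad b=2,\dots,n,$$
vanish at $(\ell,0)$, and there their derivatives in a direction $\sigma\in\ell^\perp$ are $\vartheta'(\rho)\langle\sigma,\bar z_1-\bar z_b\rangle$. Here $\vartheta'(\rho)>0$ because $r_0<\rho\le\sqrt2|\ell|<\Xi$ by (1), and the vectors $\bar z_1-\bar z_b$ are a basis of $\ell^\perp$. By the implicit function theorem there is $s(\nu)\to\ell$ with $\Phi_b(s(\nu),\nu)=0$ for all $b$. On $z=R_{s(\nu)}\bar z$ all $f_\nu(z_0-z_b)$ are equal, and $f_\nu(z_b-z_{b'})=0$ for $b,b'\ge1$, because $\langle\ell,z_b-z_{b'}\rangle$ is close to $0$. So $f_\nu$ is balanced on $z$.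

**Nor does a correction that ignores heights.** If instead $F$ does not vanish near $\langle\ell,x\rangle=0$, then on simplices $z\to\bar z$ the lower block carries the cochain $f_\nu(z_b-z_{b'})=\nu F(z_b-z_{b'})$. Dividing by $\nu$ and letting $\nu\to0$, we see that $F(Q_b-Q_{b'})$ must be a coboundary. For $p=1$ this is the original problem for the odd function $F$ on the hyperplane $\ell^\perp$, one dimension lower. A contradiction would need an $F$ balanced on no simplex of $\ell^\perp$, and descending this way we arrive in the plane, where the intermediate value argument says that no such function exists. The recursion has nothing to start from.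

## Pairs in place of functions: nonlinear heights

The way out is a correction inside the blocks that depends on the height difference $\xi$ through $\xi/\nu$, where $\nu$ is the size of the first-order correction. In the computation above, the tilt of the simplex, hence the limit of $\xi_{bb'}/\nu$, is dictated by the first-order correction, and that correction is ours to choose. We can make the limit equal to $g(Q_b)-g(Q_{b'})$ for a function $g$ that is not linear. The problem passed down to the block $B$ then concerns a pair: a height $g$, and a function $G(x,\xi)$ of a difference vector $x$ and a height difference $\xi$. When $g$ is quadratic, replacing $z$ by $-z$ no longer reverses all signs, and the obstruction in the plane disappears.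

**Definition (admissible).** A smooth $G:\mathbb R^d\times\mathbb R\to\mathbb R$ is admissible if $G(-x,-\xi)=-G(x,\xi)$ and there are $0<r<R$ with $G(x,\xi)=0$ whenever $|\xi|\le r$ or $|\xi|\ge R$.

An admissible $G$ is bounded on $\{|x|\le C\}\times\mathbb R$ for every $C$. Example: $G(x,\xi)=\vartheta(\xi)$ for a profile $\vartheta$, or $\vartheta(\xi)B(x)$ with a quadratic form $B$.

**Definition (good pair).** Let $g:\mathbb R^d\to\mathbb R$ be continuous. The pair $(g,G)$ is $D$-good if for every coordinate subspace $Y\subset\mathbb R^d$ of dimension $D$ (spanned by $D$ of the basis vectors) and every simplex $z$ in $Y$, the cochain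
$$c_{ij}=G\big(z_i-z_j,\ g(z_i)-g(z_j)\big)$$
is not a coboundary.

Example and non-example. If $g=\langle\ell,\cdot\rangle$ is linear and $G$ is admissible, then $f(x)=G(x,\langle\ell,x\rangle)$ is odd and $c_{ij}=f(z_i-z_j)$. So for $d=D=n$ the pair is $n$-good exactly when $f$ is balanced on no simplex in $\mathbb R^n$. For $n=2$ this never happens, by the plane argument. Lemma 6 gives a $2$-good pair with quadratic $g$.

For a quadratic form $N$ we write $N(\cdot,\cdot)$ for its symmetric bilinear form.

**Statement $\mathcal Q(D)$.** For every $d\ge D$ there is a $D$-good pair $(g,G)$ on $\mathbb R^d$ with $G$ admissible and $g=L+N$, where $L$ is linear and $N=\sum\lambda_ix_i^2$ with pairwise distinct $\lambda_i$.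

Only coordinate subspaces appear because the block $B$ may span a subspace $F$ that we cannot choose. If $p\ge2$, the equations that tilting cannot absorb will force $F$ to be invariant under the diagonal operator of $N$; with distinct $\lambda_i$ this makes $F$ a coordinate subspace.

**Lemma 6.** $\mathcal Q(2)$ holds.

*Proof.* Let $L=0$, $N=\sum_i i\,x_i^2$ (so $\lambda_i=i$), $B(x)=\sum_{i<j}x_ix_j$ and $G(x,\xi)=\vartheta(\xi)B(x)$, where now $\vartheta$ is any smooth odd compactly supported function with $\vartheta=0$ on $[0,\frac13]$ and $\vartheta>0$ on $(\frac13,2d)$. Then $G$ is admissible.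

Let $Q_0,Q_1,Q_2$ be a simplex in the plane of the coordinates $x_a,x_b$. In these coordinates $Q_l=\sqrt{2/3}\,(\cos\theta_l,\sin\theta_l)$ with $\theta_l=\theta_0+2\pi\sigma l/3$, $\sigma=\pm1$, and
$$N(Q_l)=\tfrac13(\lambda_a+\lambda_b)+\tfrac13(\lambda_a-\lambda_b)\cos2\theta_l .$$
Let $(j,k,l)$ be a cyclic permutation of $(0,1,2)$. Then $\theta_j-\theta_k$ is $-2\pi\sigma/3$ or $4\pi\sigma/3$, so $\sin(\theta_j-\theta_k)=-\sigma\sqrt3/2$. Since $j+k=3-l$, we have $\theta_j+\theta_k-2\theta_l=2\pi\sigma(3-3l)/3\in2\pi\mathbb Z$. Hence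
$$N(Q_j)-N(Q_k)=-\tfrac23(\lambda_a-\lambda_b)\sin(\theta_j+\theta_k)\sin(\theta_j-\theta_k)=\kappa\sin2\theta_l,\qquad\kappa=\frac{\sigma(\lambda_a-\lambda_b)}{\sqrt3} .$$
The vector $Q_j-Q_k$ has length $\sqrt2$ and is orthogonal to $Q_l$, so it equals $\pm\sqrt2(-\sin\theta_l,\cos\theta_l)$ and $B(Q_j-Q_k)=-2\sin\theta_l\cos\theta_l=-\sin2\theta_l$. Therefore
$$c_{01}+c_{12}+c_{20}=-\sum_l\vartheta(\kappa\sin2\theta_l)\sin2\theta_l .$$
Since $|\kappa|<2d$, each term $-\vartheta(\kappa\sin2\theta_l)\sin2\theta_l$ is zero or has the sign of $-\kappa$, so nothing cancels. The angles $2\theta_l$ are spaced by $120^\circ$, so $\sum_l\sin^22\theta_l=\frac32$ and some $|\sin2\theta_l|\ge1/\sqrt2$. As $|\kappa|\ge1/\sqrt3$, for this $l$ we have $|\kappa\sin2\theta_l|\ge1/\sqrt6>\frac13$, and its term is nonzero. So the sum is nonzero and $c$ is not a coboundary. $\square$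

## The induction on dimension and its construction

**Proposition 7.** Let $D\ge3$ and assume $\mathcal Q(D')$ for all $2\le D'<D$. Then

(a) $\mathcal Q(D)$ holds;

(b) if $D\ge4$, then for every $d\ge D$ there are $\ell\in\mathbb R^d$ and an admissible $G$ such that $(\langle\ell,\cdot\rangle,G)$ is $D$-good.

We first build the pair. The main term is a ridge function. Each type of two-height simplex gets a first-order correction that acts between the blocks, and a second-order correction that acts inside the blocks at its own scale.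

Fix $d\ge D$ and let $N_0=\sum_i i\,x_i^2$ on $\mathbb R^d$.

**Separating the types.** The aim is that different types have different height gaps, so that they can be corrected independently. A type is a pair $\tau=(Y,p)$ with $Y$ a coordinate $D$-subspace and $p$ an integer with $1\le p\le\frac{D+1}2$; put $q=D+1-p$. Choose $\ell\in\mathbb R^d$ with all coordinates nonzero and such that the numbers
$$\rho_{Y,p}=|\ell_Y|\,\gamma_{p,q}$$
are pairwise distinct. A generic $\ell$ works. For $Y=Y'$ and $p\ne p'$, distinctness is automatic since $p(D+1-p)$ is strictly increasing for $p\le\frac{D+1}2$. For $Y\ne Y'$, the relation $|\ell_Y|^2/(pq)=|\ell_{Y'}|^2/(p'q')$ is a nontrivial polynomial equation, since some coordinate of $\ell$ occurs on the left and not on the right; finitely many such equations are avoided. Put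
$$u_Y=\ell_Y/|\ell_Y|,\qquad W_Y=Y\cap\ell^\perp=Y\cap u_Y^\perp,\qquad\dim W_Y=D-1,$$
and enumerate all types as $\tau_1,\dots,\tau_T$.

**Profile and cutoffs.** Fix $0<r_0<\min_Y|\ell_Y|/\sqrt{D+1}$, $\Xi=2|\ell|$, and a profile $\vartheta$ for these. From $pq\le(D+1)^2/4$ we get $\gamma_{p,q}\ge2/\sqrt{D+1}$, and from $pq\ge D\ge\frac{D+1}2$ we get $\gamma_{p,q}\le\sqrt2$. So $r_0<\rho_\tau<\Xi$ and
$$k_\tau:=\vartheta'(\rho_\tau)>0 .$$
Let $\chi_\tau$ be even smooth compactly supported functions of $\xi$ with $\chi_\tau=1$ near $\pm\rho_\tau$ and with pairwise disjoint supports not containing $0$.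

**Corrections for a regular type.** Call $\tau=(Y,p)$ exceptional if $D=3$ and $p=2$, and regular otherwise. For regular $\tau$ we have $2\le q-1\le D-1$: if $D\ge4$ then $q\ge\frac{D+1}2>2$, and if $D=3$, $p=1$ then $q=3$. Identify $W_Y$ with $\mathbb R^{D-1}$ by an isometry. By $\mathcal Q(q-1)$ in ambient dimension $D-1\ge q-1$ there is a $(q-1)$-good pair $(g_\tau,G_\tau)$ on $W_Y$, with $G_\tau$ admissible and $g_\tau=L_\tau+N_\tau$. Let $\pi_\tau:\mathbb R^d\to W_Y$ be the orthogonal projection and
$$\Gamma_\tau(x,\xi)=k_\tau\chi_\tau(\xi)\big[-L_\tau(\pi_\tau x)+\mathrm{sgn}(\xi)N_\tau(\pi_\tau x)\big].$$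
The signs make $\Gamma_\tau$ odd under $(x,\xi)\mapsto(-x,-\xi)$, and
$$\Gamma_\tau(x,\xi)=k_\tau\,g_\tau(-\pi_\tau x)\quad\text{for }\xi\text{ near }+\rho_\tau. \tag{2}$$

**Corrections for an exceptional type.** Here $q-1=1$ and the block $B$ has two elements, on which every cochain is a coboundary, so passing to the block yields nothing. Let $v_Y\in W_Y$ be the vector with $N_0(u_Y,w)=\langle v_Y,w\rangle$ for $w\in W_Y$. All three coordinates of $u_Y$ in $Y$ are nonzero and $N_0|_Y$ is diagonal with distinct eigenvalues, so $u_Y$ is not an eigenvector of it; hence $v_Y\ne0$. Let $n_Y$ be a unit vector in the plane $W_Y$ with $n_Y\perp v_Y$. Put $G_\tau=0$, let $\pi_\tau$ be as above, and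
$$\Gamma_\tau(x,\xi)=\mathrm{sgn}(\xi)\,\chi_\tau(\xi)\,\langle\ell,x\rangle\langle n_Y,x\rangle .$$

**The pair.** For $0<\varepsilon<1$ let $\nu_j=\varepsilon^{j+1}$ and
$$G^\varepsilon(x,\xi)=\vartheta(\xi)+\sum_{j=1}^T\Big[\nu_j\Gamma_{\tau_j}(x,\xi)+\nu_j^2\,G_{\tau_j}\big(\pi_{\tau_j}x,\ \xi/\nu_j\big)\Big],\qquad g_\mu=\langle\ell,\cdot\rangle+\mu N_0 .$$
Every summand is smooth (the factor $\mathrm{sgn}(\xi)$ meets a function that vanishes near $\xi=0$), odd under $(x,\xi)\mapsto(-x,-\xi)$, and zero for small $|\xi|$ and for large $|\xi|$. So $G^\varepsilon$ is admissible.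

**Claim 8.** For all small $\varepsilon>0$ the pair $(g_\varepsilon,G^\varepsilon)$ is $D$-good; and if $D\ge4$, the pair $(g_0,G^\varepsilon)$ is $D$-good for all small $\varepsilon>0$.

The first half gives (a), because $g_\varepsilon=\langle\ell,\cdot\rangle+\varepsilon N_0$ and $\varepsilon N_0$ is diagonal with distinct coefficients. The second half gives (b).

## Proof of Claim 8 by a limit at two scales

Suppose the claim fails. Then there are $\varepsilon_m\to0$ and $\mu_m$ (either $\mu_m=\varepsilon_m$ for all $m$, or $D\ge4$ and $\mu_m=0$ for all $m$) and, after passing to a subsequence, a fixed coordinate $D$-subspace $Y$ and simplices $z=z^{(m)}$ in $Y$ converging to a simplex $\bar z$, such that with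
$$x_{ij}=z_i-z_j,\qquad\xi_{ij}=g_{\mu_m}(z_i)-g_{\mu_m}(z_j)$$
the cochain $c_{ij}=G^{\varepsilon_m}(x_{ij},\xi_{ij})$ is a coboundary. We suppress $m$; all $O(\cdot)$, $o(\cdot)$ and limits are as $m\to\infty$, along subsequences where needed. Note that $\xi_{ij}$ is itself a coboundary.

**Step 1: the limit simplex has two heights.** The $x_{ij}$ are bounded, so the $\Gamma_{\tau_j}$ and $G_{\tau_j}$ terms are bounded, and their factors $\nu_j$, $\nu_j^2$ tend to $0$. Also $\mu\to0$. Hence $c_{ij}\to\vartheta(\bar t_i-\bar t_j)$ with $\bar t_i=\langle\ell,\bar z_i\rangle=|\ell_Y|\langle u_Y,\bar z_i\rangle$, and this limit is a coboundary. By (1) and the choice of $r_0$ and $\Xi$, $r_0<\max\bar t-\min\bar t<\Xi$. By Lemma 4, $\bar t$ takes two values, the upper one on a set $A$, the lower one on a set $B$.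

We may assume $p=|A|\le q=|B|$. Indeed $g_{-\mu}(-x)=-g_\mu(x)$, so replacing $(z,\mu)$ by $(-z,-\mu)$ replaces $\xi,x,c$ by $-\xi,-x,-c$, because $G^\varepsilon$ is odd; $c$ stays a coboundary, and $A$ and $B$ are exchanged. The price is that in the first case we allow $\mu_m=\pm\varepsilon_m$.

Let $\tau=(Y,p)=\tau_i$, $\nu=\nu_i$, $\rho=\rho_\tau$. Apply Lemma 5 to $\bar z$ with $u=u_Y$; this gives $P_a,Q_b,E,F$ with $E\oplus F=W_Y$. For large $m$ the cochain simplifies as follows.

- Between blocks, $a\in A$, $b\in B$: $\xi_{ab}\to|\ell_Y|\gamma_{p,q}=\rho$. The other $\Gamma$'s vanish since the supports of the cutoffs are disjoint, and each $G_{\tau_j}(\cdot,\xi_{ab}/\nu_j)$ is $0$ because $\xi_{ab}/\nu_j\to\infty$. So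
$$c_{ab}=\vartheta(\xi_{ab})+\nu\,\Gamma_\tau(x_{ab},\xi_{ab}). \tag{3}$$
- Inside a block, for $k,k'$ both in $A$ or both in $B$: $\xi_{kk'}\to0$, so $\vartheta$ and all $\Gamma$'s vanish and
$$c_{kk'}=\sum_j\nu_j^2\,G_{\tau_j}\big(\pi_{\tau_j}x_{kk'},\ \xi_{kk'}/\nu_j\big). \tag{4}$$

**Step 2: inside a block, height differences are $O(\nu)$.** This step brings $\xi_{bb'}/\nu$ into a bounded range and discards the scales coarser than $\nu$. Let $b,b'\in B$, $a\in A$. The coboundary relations give $c_{bb'}=c_{ab'}-c_{ab}$ and $\xi_{bb'}=\xi_{ab'}-\xi_{ab}$. Insert (3) and apply the mean value theorem to $\vartheta$: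
$$\theta\,\xi_{bb'}=\nu\big[\Gamma_\tau(x_{ab},\xi_{ab})-\Gamma_\tau(x_{ab'},\xi_{ab'})\big]+c_{bb'},\qquad\theta\to\vartheta'(\rho)=k_\tau>0. \tag{5}$$
For large $m$ the terms with $j<i$ in (4) vanish. Otherwise, along a subsequence, let $j<i$ be the smallest index of a nonzero term (constant in $m$). Admissibility of $G_{\tau_j}$ gives $|\xi_{bb'}|\ge r_j\nu_j$ with a constant $r_j>0$, while (4) gives $c_{bb'}=O(\nu_j^2)$. But then (5) gives $|\xi_{bb'}|=O(\nu_i+\nu_j^2)=o(\nu_j)$, since $\nu_i=o(\nu_j)$; a contradiction. Hence only terms with $j\ge i$ remain, and by (4) and (5)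
$$c_{bb'}=O(\nu^2),\qquad\xi_{bb'}=O(\nu). \tag{6}$$
For $a,a'\in A$ and $b\in B$ we have $c_{aa'}=c_{ab}-c_{a'b}$ and $\xi_{aa'}=\xi_{ab}-\xi_{a'b}$, so
$$\theta'\,\xi_{aa'}=c_{aa'}-\nu\big[\Gamma_\tau(x_{ab},\xi_{ab})-\Gamma_\tau(x_{a'b},\xi_{a'b})\big],\qquad\theta'\to k_\tau,$$
and the same argument gives $\xi_{aa'}=O(\nu)$.

**Step 3: a regular type contradicts $\mathcal Q(q-1)$.** The aim is to show that $c/\nu^2$ on $B$ converges to the cochain of the good pair $(g_\tau,G_\tau)$ on the simplex $Q$.

First the rescaled heights. We have $x_{ab}\to\gamma_{p,q}u_Y+P_a-Q_b$, so $\pi_\tau x_{ab}\to P_a-Q_b$. By (2), $\Gamma_\tau(x_{ab},\xi_{ab})=k_\tau g_\tau(-\pi_\tau x_{ab})$ for large $m$. Divide (5) by $\nu$ and use (6); the factor $k_\tau$ cancels against the limit of $\theta$, and for every $a\in A$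
$$\frac{\xi_{bb'}}\nu\longrightarrow g_\tau(Q_b-P_a)-g_\tau(Q_{b'}-P_a)=g_\tau(Q_b)-g_\tau(Q_{b'})-2N_\tau(P_a,Q_b-Q_{b'}). \tag{7}$$

Next, $F$ is a coordinate subspace of $W_Y\cong\mathbb R^{D-1}$. If $p=1$, then $P=0$ and $F=W_Y$, and there is nothing to show. If $p\ge2$, the left side of (7) does not depend on $a$, so $N_\tau(P_a-P_{a'},Q_b-Q_{b'})=0$ for all $a,a',b,b'$. Since $\sum_{a'}P_{a'}=0$, we have $P_a=\frac1p\sum_{a'}(P_a-P_{a'})$, so the differences $P_a-P_{a'}$ span $E$; likewise the $Q_b-Q_{b'}$ span $F$. Thus $N_\tau(E,F)=0$: the symmetric diagonal operator of $N_\tau$ maps $F$ into the orthogonal complement of $E$ in $W_Y$, which is $F$. An invariant subspace of a diagonal operator with distinct eigenvalues is spanned by basis vectors, so $F$ is a coordinate $(q-1)$-subspace.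

Averaging (7) over $a\in A$ and using $\sum_aP_a=0$ gives, in both cases, $\xi_{bb'}/\nu\to g_\tau(Q_b)-g_\tau(Q_{b'})$.

Finally the cochain on $B$. In (4) for $b,b'\in B$ the terms with $j<i$ vanish, and those with $j>i$ are $O(\nu_{i+1}^2)=o(\nu^2)$. Since $x_{bb'}\to Q_b-Q_{b'}\in W_Y$, continuity of $G_\tau$ gives
$$\frac{c_{bb'}}{\nu^2}\longrightarrow G_\tau\big(Q_b-Q_{b'},\ g_\tau(Q_b)-g_\tau(Q_{b'})\big).$$
The left side is a coboundary on $B$, hence so is the limit. But $Q$ is a simplex in the coordinate $(q-1)$-subspace $F$, which contradicts that $(g_\tau,G_\tau)$ is $(q-1)$-good.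

**Step 4: an exceptional type contradicts the quadratic term of $g_\mu$.** Now $D=3$ and $p=q=2$, so we are in the first case: $|\mu|=\varepsilon$, while $\nu\le\varepsilon^2=o(|\mu|)$. The block gives nothing, so we use the one equation between the blocks that tilting cannot absorb.

*Coordinates.* Number the vertices so that $A=\{0,1\}$, $B=\{2,3\}$, and put $e_k=z_0+z_k$ for $k=1,2,3$. From $\langle z_i,z_j\rangle=\delta_{ij}-\frac14$ we get $|e_k|^2=\frac34+\frac34-\frac24=1$ and $\langle e_k,e_l\rangle=\frac34-\frac34=0$ for $k\ne l$, so $(e_1,e_2,e_3)$ is an orthonormal basis of $Y$. Using $\sum z_i=0$,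
$$x_{02}=e_1+e_3,\quad x_{12}=e_1-e_2,\quad x_{03}=e_1+e_2,\quad x_{13}=e_1-e_3,$$
$$z_0-z_1=e_2+e_3,\quad z_0+z_1=e_1,\quad z_2-z_3=e_2-e_3,\quad z_2+z_3=-e_1 .$$

*Tilts.* Since $N_0(z_i)-N_0(z_j)=N_0(z_i-z_j,z_i+z_j)$, we have $\xi_{01}=\langle\ell,e_2+e_3\rangle+\mu N_0(e_1,e_2+e_3)$ and $\xi_{23}=\langle\ell,e_2-e_3\rangle-\mu N_0(e_1,e_2-e_3)$. Hence
$$\tfrac12(\xi_{01}+\xi_{23})=\langle\ell,e_2\rangle+\mu N_0(e_1,e_3),\qquad\tfrac12(\xi_{01}-\xi_{23})=\langle\ell,e_3\rangle+\mu N_0(e_1,e_2).$$
By Step 2 both are $O(\nu)$, so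
$$\langle\ell,e_2\rangle=-\mu N_0(e_1,e_3)+O(\nu),\qquad\langle\ell,e_3\rangle=-\mu N_0(e_1,e_2)+O(\nu). \tag{8}$$

*The equation.* The coboundary property gives $c_{02}-c_{12}=c_{01}=c_{03}-c_{13}$. Let $\mathsf q(x)=\langle\ell,x\rangle\langle n_Y,x\rangle$. For large $m$, (3) reads $c_{ab}=\vartheta(\xi_{ab})+\nu\,\mathsf q(x_{ab})$, so
$$\nu S=-\big[\vartheta(\xi_{02})-\vartheta(\xi_{12})-\vartheta(\xi_{03})+\vartheta(\xi_{13})\big],\qquad S=\mathsf q(x_{02})-\mathsf q(x_{12})-\mathsf q(x_{03})+\mathsf q(x_{13}).$$
Here $\xi_{12}=\xi_{02}-\xi_{01}$, $\xi_{03}=\xi_{02}+\xi_{23}$ and $\xi_{13}=\xi_{02}-\xi_{01}+\xi_{23}$. So the bracket is a second difference of $\vartheta$ with increments $\xi_{01}$ and $\xi_{23}$, of size $O(|\xi_{01}||\xi_{23}|)=O(\nu^2)$. Hence $S=O(\nu)$.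

*The contradiction.* By the parallelogram law, $\mathsf q(e_1+e_3)+\mathsf q(e_1-e_3)-\mathsf q(e_1+e_2)-\mathsf q(e_1-e_2)=2\mathsf q(e_3)-2\mathsf q(e_2)$. With (8),
$$S=2\mathsf q(e_3)-2\mathsf q(e_2)=2\mu\big[N_0(e_1,e_3)\langle n_Y,e_2\rangle-N_0(e_1,e_2)\langle n_Y,e_3\rangle\big]+O(\nu).$$
By Lemma 5, $\langle u_Y,\bar z_0\rangle=\langle u_Y,\bar z_1\rangle=t_A=\frac12$, so $\langle u_Y,e_1\rangle\to1$ and the unit vectors $e_1$ converge to $u_Y$. Then $e_2,e_3$ converge to an orthonormal basis $\bar e_2,\bar e_3$ of $W_Y$, and the bracket tends to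
$$\langle v_Y,\bar e_3\rangle\langle n_Y,\bar e_2\rangle-\langle v_Y,\bar e_2\rangle\langle n_Y,\bar e_3\rangle=\pm|v_Y|\ne0,$$
a $2\times2$ determinant of the orthogonal vectors $v_Y$ and $n_Y$, $|n_Y|=1$. As $\nu=o(|\mu|)$, we get $|S|\ge|\mu||v_Y|$ for large $m$. This contradicts $S=O(\nu)=o(|\mu|)$.

Every type is regular or exceptional, so both cases of the assumption are contradictory. For $D\ge4$ no exceptional type occurs; only Steps 1–3 are needed, and these never used $\mu\ne0$, so $\mu=0$ is allowed. This proves Claim 8 and Proposition 7. $\square$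

**Why Step 4 needs the scale $\mu$.** One could hope for a $\Gamma$ with $S\ne0$ already on every limiting simplex. No $\Gamma$ does this. On the limit $S$ is $\Gamma(x_{02})-\Gamma(x_{12})-\Gamma(x_{03})+\Gamma(x_{13})$, with $\xi=\rho$ and with the four vectors $u_Y+\bar e_3$, $u_Y-\bar e_2$, $u_Y+\bar e_2$, $u_Y-\bar e_3$. The quarter turn $(\bar e_2,\bar e_3)\mapsto(\bar e_3,-\bar e_2)$ carries $x_{02},x_{12},x_{03},x_{13}$ to $x_{12},x_{13},x_{02},x_{03}$, so it changes $S$ to $-S$, and by the intermediate value theorem $S$ vanishes for some position of the frame. The chosen $\Gamma_\tau$ makes $S$ vanish at every position in the limit, and then wins at the next order, $\mu$. This fits the published theorem for $n=3$: a $3$-good pair on $\mathbb R^3$ with linear $g$ and admissible $G$ would, through Lemma 3, contradict it.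

## A body of constant width outside every copy of $U_n$

*Proof of Theorem 1.* Lemma 6 gives $\mathcal Q(2)$, and Proposition 7(a) gives $\mathcal Q(D)$ for all $D\ge2$ by induction. Let $n\ge4$ and apply Proposition 7(b) with $d=D=n$, so that the only coordinate $D$-subspace is $\mathbb R^n$ itself. This gives $\ell$ and an admissible $G$ such that $(\langle\ell,\cdot\rangle,G)$ is $n$-good. Put
$$f(x)=G(x,\langle\ell,x\rangle),$$
a smooth odd function on $\mathbb R^n$. For every simplex $z$ in $\mathbb R^n$ the cochain $f(z_i-z_j)=G(z_i-z_j,\langle\ell,z_i\rangle-\langle\ell,z_j\rangle)$ is not a coboundary, so $f$ is balanced on no simplex. Lemma 3 finishes the proof. $\square$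

## Stability, and a finite set that does not fit

*Proof of Corollary 2.* Take dilates of $U_n$ about the centroid of $\Sigma^n$, placed at the origin. It is interior to the convex set $U_n$, so $U_n\subset(1+\delta)U_n$.

Suppose no such $\delta$ exists. Then for each $m$ there are a set $K_m$ at Hausdorff distance $<\frac1m$ from $K$ and an isometry $\phi_m$ with $K_m\subset\phi_m\big((1+\frac1m)U_n\big)$. The sets $K_m$ stay in a fixed ball and $2U_n$ is bounded, so the translation parts of the $\phi_m$ are bounded, and a subsequence of the $\phi_m$ converges to an isometry $\phi$. Given $x\in K$, choose $x_m\in K_m$ with $x_m\to x$. Then $\phi_m^{-1}(x_m)\in(1+\frac1m)U_n$, and in the limit $\phi^{-1}(x)\in U_n$, as $U_n$ is compact. So $K\subset\phi(U_n)$, which contradicts the choice of $K$.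

For the finite set, take a finite $\frac\delta2$-net of $K$ contained in $K$, together with two points of $K$ at distance $1$. It has diameter $1$ and Hausdorff distance $<\delta$ from $K$, so it lies in no congruent copy of $(1+\delta)U_n$, hence in none of $U_n\subset(1+\delta)U_n$. $\square$
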